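# Connected infinite graphs that local complementation leaves unchanged

## Two moves on a path with four vertices

Take the path $v_0v_1v_2v_3$, with edges $v_0v_1$, $v_1v_2$, $v_2v_3$. We make a move at a vertex: inside its neighborhood, every edge becomes a non-edge and every non-edge becomes an edge; nothing else changes.

Move at $v_1$. Its neighbors are $v_0$ and $v_2$, which are not adjacent, so the edge $v_0v_2$ appears. The edges are now $v_0v_1,\ v_1v_2,\ v_2v_3,\ v_0v_2$.

Move at $v_2$. Its neighbors are now $v_0,v_1,v_3$. The pair $v_0v_1$ was an edge and disappears. The pairs $v_0v_3$ and $v_1v_3$ were not edges and appear. The edges are now $v_1v_2,\ v_2v_3,\ v_0v_2,\ v_0v_3,\ v_1v_3$.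

In two moves the end vertex $v_3$, which had degree $1$, became adjacent to all of $v_0,v_1,v_2$. The operation seems to push degrees up along a path, and one may wonder whether a graph can be immune to it.

All graphs here are simple and undirected, and $N(v)$ or $N_G(v)$ denotes the set of neighbors of $v$.

**Definition (local complementation).** For a vertex $v$ of a graph $G$, the graph $G_v$ has the same vertices. For distinct $x,y\in N(v)$, $xy$ is an edge of $G_v$ if and only if it is not an edge of $G$. All other adjacencies are unchanged. The graph $G$ is **invariant under local complementation**, or just *invariant*, if $G_v\cong G$ for every vertex $v$.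

Note that $v$ keeps its neighbors. Let us test small and simple graphs. The path with three vertices becomes a triangle when we move at its middle vertex, so it is not invariant, and neither is the triangle. A single edge $K_2$ is invariant, because neighborhoods of size one contain no pairs. Hence an infinite disjoint union of copies of $K_2$ is invariant too; this cheap example is the reason to ask for connected graphs. A connected triangle-free graph with at least three vertices is never invariant: some vertex $v$ has two neighbors, they are not adjacent, and in $G_v$ they form a triangle with $v$. So infinite trees, two-way infinite paths and grids are out. The infinite complete graph is out as well, since a move at $v$ turns it into a star.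

Are there any connected infinite invariant graphs at all? If so, how many, and how many of them are vertex-transitive (any vertex can be moved to any other by an automorphism)? Before meeting examples, let us see what the opening computation forbids.

## Degrees of an invariant graph are unbounded

**Proposition 1.** A connected infinite graph invariant under local complementation has unbounded degrees. In particular, if it is vertex-transitive, then every vertex has infinite degree.

*Proof.* The plan is to run the opening computation on a long path. Suppose that $G$ is connected, infinite, invariant, and that all its degrees are at most $d$. Balls in $G$ are finite, so some vertex is at distance exactly $d+1$ from a given vertex. A shortest path between them, $v_0v_1\cdots v_{d+1}$, is an induced path. Put $G^0=G$ and $G^j=(G^{j-1})_{v_j}$ for $1\le j\le d$. By invariance, applied repeatedly, every $G^j$ is isomorphic to $G$. We claim that in $G^j$: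

- $v_{j+1}$ is adjacent to all of $v_0,\dots,v_j$;
- for $j+2\le k\le d+1$, the vertex $v_k$ is adjacent to $v_{k-1}$ and to none of $v_0,\dots,v_{k-2}$.

For $j=0$ this says that the path is induced. Suppose it holds for $j-1$. Then in $G^{j-1}$ the vertex $v_j$ is adjacent to $v_0,\dots,v_{j-1}$ (first item) and to $v_{j+1}$ (second item with $k=j+1$), and not to $v_k$ for $k\ge j+2$ (second item). Moreover $v_{j+1}$ is adjacent to none of $v_0,\dots,v_{j-1}$. Complementing at $v_j$ makes $v_{j+1}$ adjacent to all of $v_0,\dots,v_{j-1}$, and it stays adjacent to $v_j$. For $k\ge j+2$ the vertex $v_k$ is not in $N(v_j)$, so none of its adjacencies change. This proves the claim for $j$.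

For $j=d$ the vertex $v_{d+1}$ has degree at least $d+1$ in $G^d\cong G$, a contradiction. In a vertex-transitive graph all degrees are equal, so if they are unbounded they are infinite. $\square$

## The Rado graph, the rational chords, and four questions

**Definition (Rado graph).** The Rado graph is the unique (up to isomorphism) countably infinite graph such that for any two disjoint finite vertex sets $P,Q$ there is a vertex outside $P\cup Q$ adjacent to every vertex of $P$ and to no vertex of $Q$.

It contains every countable graph as an induced subgraph: embed the vertices one after another, using the defining property to find each new image. By adding vertices already found to $Q$ and repeating, one always gets infinitely many suitable vertices.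

**Definition (rational circle graph).** A chord of the unit circle $\mathbb S^1$ is a segment joining two distinct points of $\mathbb S^1$. The vertices of $\mathcal C_{\mathbb Q}$ are the chords both of whose endpoints are rational, that is, of the form $e^{2\pi i q}$ with $q\in\mathbb Q$. Two distinct chords are adjacent whenever they intersect, either at a shared endpoint or inside the circle.

For instance, the chords $\{1,-1\}$ and $\{i,-i\}$ are adjacent, $\{1,i\}$ and $\{-1,-i\}$ are not, and the three sides of a triangle inscribed at rational points are pairwise adjacent.

We take as known that $\mathcal C_{\mathbb Q}$ is countable, connected, vertex-transitive and invariant under local complementation, and that the Rado graph is connected, vertex-transitive and invariant; for the Rado graph this also follows from Lemmas 4 and 5 below. The problem comes from Agelos Georgakopoulos, "Circle graphs and the automorphism group of the circle", arXiv:2501.07698 (2025). It asks: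

(a) Is there a non-empty, connected, countably infinite, invariant graph not isomorphic to the Rado graph or to $\mathcal C_{\mathbb Q}$? Are there infinitely many pairwise non-isomorphic ones?

(b) The same two questions for vertex-transitive graphs.

All four answers are yes. We shall prove the following two theorems; Theorem 2 settles (b), and hence (a).

**Theorem 2.** There are exactly $2^{\aleph_0}$ pairwise non-isomorphic connected, countably infinite, vertex-transitive graphs invariant under local complementation. More precisely, for every $S\subseteq\mathbb N=\{0,1,2,\dots\}$ there is such a graph $G_S$; moreover $G_S\not\cong G_{S'}$ for $S\ne S'$, and no $G_S$ is isomorphic to the Rado graph or to $\mathcal C_{\mathbb Q}$. Every $G_S$ contains every countable graph as an induced subgraph.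

**Theorem 3.** There is a connected, countably infinite, vertex-transitive graph, invariant under local complementation, which is a graph of crossing chords of the circle (so it is not universal and not isomorphic to any $G_S$), and which is isomorphic neither to the Rado graph nor to $\mathcal C_{\mathbb Q}$.

## Colored Rado graphs and their lack of splits

Our building blocks are Rado graphs with colored vertices. We need three facts: such a graph is unique and homogeneous, local complementation preserves it, and it cannot be cut in a certain simple way.

**Definition ($C$-generic graph).** Let $C$ be a non-empty finite set of colors. A countable graph $H$ with a coloring $V(H)\to C$ is *$C$-generic* if for all disjoint finite $P,Q\subseteq V(H)$ and every $k\in C$ there is a vertex of color $k$ outside $P\cup Q$ adjacent to all of $P$ and to none of $Q$.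

If $C$ has one color, this is the Rado graph. In general, forgetting the colors leaves the Rado graph. As before, there are always infinitely many suitable vertices of color $k$.

**Lemma 4.** $C$-generic graphs exist. If $H,H'$ are $C$-generic and $x\in V(H)$, $x'\in V(H')$ have the same color, then there is a color-preserving isomorphism $H\to H'$ mapping $x$ to $x'$.

*Proof.* For existence let $H_0=\emptyset$, and form $H_{n+1}$ from the finite graph $H_n$ by adding, for each $P\subseteq V(H_n)$ and each $k\in C$, a new vertex of color $k$ adjacent exactly to $P$. In $\bigcup_nH_n$, any finite disjoint $P,Q$ lie in some $H_n$, and the vertex added for $(P,k)$ is as required.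

For the isomorphism, start with $x\mapsto x'$ and go back and forth along enumerations of both vertex sets. Let $f$ be a color-preserving isomorphism between finite induced subgraphs on $D\subseteq V(H)$ and $D'\subseteq V(H')$, and let $w\in V(H)\setminus D$ have color $k$. Genericity of $H'$ gives a vertex $w'$ of color $k$ outside $D'$, adjacent to all of $f(D\cap N(w))$ and to none of $f(D\setminus N(w))$. Extend $f$ by $w\mapsto w'$. The backward steps are the same with the roles exchanged, and the union of all the maps is the isomorphism. $\square$

**Lemma 5.** If $H$ is $C$-generic and $v\in V(H)$, then $H_v$, with the same colors, is $C$-generic.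

*Proof.* Let $P,Q$ be finite and disjoint and let $k\in C$. We look for a vertex $z$ of color $k$ that does the job in $H_v$, by asking $H$ for a suitable vertex.

If $v\notin P$, put $v$ into $Q$. Genericity of $H$ gives $z$ of color $k$ for $(P,Q)$. It is not adjacent to $v$, so its adjacencies in $H_v$ are those in $H$.

If $v\in P$, then $z$ must be adjacent to $v$, so its adjacencies to $N(v)$ will be flipped. We anticipate this and set
$$P'=\{v\}\cup\bigl(P\setminus(N(v)\cup\{v\})\bigr)\cup(Q\cap N(v)),\qquad Q'=(Q\setminus N(v))\cup(P\cap N(v)).$$
These sets are disjoint and $P'\cup Q'=P\cup Q$. Take $z$ of color $k$ for $(P',Q')$ in $H$. Since $z$ is adjacent to $v$, in $H_v$ exactly its adjacencies to the other members of $N(v)$ are flipped. So in $H_v$ it is adjacent to $v$, to $P\setminus(N(v)\cup\{v\})$ and to $P\cap N(v)$, that is, to all of $P$; and it is adjacent to nothing in $Q\cap N(v)$ or $Q\setminus N(v)$. $\square$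

**Definition (split).** A bipartition $\{L,R\}$ of $V(G)$ is *simple* if there are $L_0\subseteq L$ and $R_0\subseteq R$ such that the edges between $L$ and $R$ are exactly the pairs in $L_0\times R_0$. It is a *split* if moreover $|L|,|R|\ge2$.

In the path $v_0v_1v_2v_3$ the bipartition into $\{v_0,v_1\}$ and $\{v_2,v_3\}$ is a split with $L_0=\{v_1\}$, $R_0=\{v_2\}$. The bipartition into $\{v_0,v_3\}$ and $\{v_1,v_2\}$ is not: the edges between the sides are $v_0v_1$ and $v_3v_2$, so $L_0\times R_0$ would have to contain $v_0v_2$ as well. Simplicity passes to induced subgraphs: for $W\subseteq V(G)$, replace $L,R,L_0,R_0$ by their intersections with $W$.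

**Lemma 6.** A $C$-generic graph has no split. In particular, the Rado graph has no split.

*Proof.* Suppose that $\{L,R\}$ is a split of the $C$-generic graph $H$, with $L_0,R_0$ as above. Pick distinct $a_1,a_2\in L$ and $b_1,b_2\in R$. For $i,j\in\{1,2\}$ let $z_{ij}\notin\{a_1,a_2,b_1,b_2\}$ be adjacent to $a_i$ and $b_j$ but not to $a_{3-i}$ and $b_{3-j}$. If $z_{ij}\in L$, then its edge to $b_j$ shows $z_{ij}\in L_0$ and $b_j\in R_0$, and its non-edge to $b_{3-j}$ then shows $b_{3-j}\notin R_0$. This determines $j$, so all $z_{ij}$ lying in $L$ have the same second index. In the same way all $z_{ij}$ lying in $R$ have the same first index. But one column and one row of a $2\times 2$ array cover only three of its four cells, a contradiction. $\square$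

We also need something that keeps graphs apart from $\mathcal C_{\mathbb Q}$.

**Lemma 7.** There is a graph on $64$ vertices that is not an induced subgraph of $\mathcal C_{\mathbb Q}$. The same holds for any graph whose vertices are chords of the circle with pairwise distinct endpoints, adjacent when they cross.

*Proof.* We count. Whether distinct chords meet depends only on the weak linear order of their endpoints, written as $e^{2\pi iq}$ with $q\in[0,1)$; weak means that ties are allowed. A weak order on $2n$ labeled endpoints is given by assigning each of them a rank in $\{1,\dots,2n\}$, so at most $(2n)^{2n}$ labeled graphs on $n$ vertices arise from $n$ distinct chords. For $n=64$ this is $128^{128}=2^{896}$, while there are $2^{\binom{64}{2}}=2^{2016}$ labeled graphs on $64$ vertices. $\square$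

## Doubling vertices, and gluing two Rado graphs

A sensible way to change the Rado graph slightly is to double each vertex. Call two vertices *twins* if they have the same neighbors apart from themselves. Replace every vertex $x$ of the Rado graph by two non-adjacent vertices $(x,1),(x,2)$, keeping all adjacencies between different pairs. Now complement at $(w,1)$. For $x\in N(w)$ the non-adjacent twins $(x,1),(x,2)$ both lie in the neighborhood of $(w,1)$, so they become adjacent. They remain twins, since any third vertex has its adjacency to both of them flipped or to neither. The original graph has no adjacent twins: if $(x,i)$ and $(y,j)$ are adjacent, then $x\neq y$, and a vertex adjacent to $x$ and not to $y$ tells them apart. So the doubled graph is not invariant.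

One would next allow pairs of both kinds. But complement at $v$ when $v,v'$ are adjacent twins: we have $v'\in N(v)$, and $v'$ is adjacent to every other member of $N(v)$ and to nothing outside $N(v)\cup\{v\}$. After the move $v'$ is adjacent to $v$ only. A connected infinite vertex-transitive graph has no vertex of degree $1$, since then all degrees would be $1$ and the graph would be $K_2$. So doubling cannot lead to a vertex-transitive answer.

Twins are splits with a side of size two. The lesson is to keep splits but to make both sides rich. Here is how to glue two graphs along a split, first on a toy example. Let $H_1$ be the path $a\,m_1\,b$ and $H_2$ the path $m_2\,c\,d$. Delete the markers $m_1,m_2$ and join every neighbor of $m_1$ to every neighbor of $m_2$. The result has edges $ac,bc,cd$. Complementing at $c$ gives $K_4$. On the level of the pieces: complementing $H_2$ at $c$ makes it a triangle, and since $c$ is a neighbor of $m_2$ we also complement $H_1$ at $m_1$, which makes it a triangle; gluing two triangles gives $K_4$ again. The move acts piece by piece.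

Now glue two Rado graphs. Let $H_1,H_2$ be disjoint Rado graphs, $m_i\in V(H_i)$, $V_i=V(H_i)\setminus\{m_i\}$ and $N_i=N_{H_i}(m_i)$. Let $J$ be the graph on $V_1\cup V_2$ that agrees with $H_i$ inside $V_i$ and has exactly the pairs in $N_1\times N_2$ as edges between $V_1$ and $V_2$.

It is connected, since two vertices of $V_i$ have a common neighbor in $V_i$ and $N_1\times N_2\ne\emptyset$. It has the split $\{V_1,V_2\}$, so it is not the Rado graph by Lemma 6. For $y\in N_2$ the set $V_1\cup\{y\}$ induces a copy of $H_1$, with $y$ playing $m_1$; so $J$ contains every finite graph, and by Lemma 7 it is not $\mathcal C_{\mathbb Q}$.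

It is also invariant. By symmetry let $v\in V_1$. If $v\notin N_1$, then $N_J(v)=N_{H_1}(v)\subseteq V_1$ does not contain $m_1$, and $J_v$ is the gluing of $(H_1)_v$ and $H_2$. If $v\in N_1$, then $N_J(v)=(N_{H_1}(v)\setminus\{m_1\})\cup N_2$, and $J_v$ is the gluing of $(H_1)_v$ and $(H_2)_{m_2}$. Indeed, pairs inside $V_1$ and pairs inside $V_2$ behave as stated. A pair $x\in V_1\cap N_{H_1}(v)$, $y\in N_2$ is flipped, and $x$ changes its adjacency to $m_1$ in $(H_1)_v$ because $x,m_1\in N_{H_1}(v)$. The other cross pairs do not change, and $m_2$ keeps its neighbors. By Lemma 5 the new pieces are Rado graphs, and by Lemma 4 there are isomorphisms to the old pieces that fix the role of the markers. So $J_v\cong J$.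

This answers the first question of (a). But $J$ is not vertex-transitive, because its split is unique. To see this, let $\{L,R\}$ be any split, with $L_0,R_0$ as in the definition. For $y\in N_2$, Lemma 6 applied to the copy $V_1\cup\{y\}$ of $H_1$ shows that one side contains all but at most one of its vertices. Since $V_1$ is infinite, this side is the same for all $y$; call it the majority side of $V_1$. Define the majority side of $V_2$ similarly.

If the majority sides differ, say $L$ for $V_1$ and $R$ for $V_2$, then some $y\in N_2$ lies in $R$. It is the one vertex of $V_1\cup\{y\}$ outside $L$, so $V_1\subseteq L$. Likewise $V_2\subseteq R$, and the split is $\{V_1,V_2\}$.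

If both majority sides are $L$, then $R=\{b_1,b_2\}$ with $b_i\in V_i$. Choose $a_1\in V_1$ adjacent to $b_1$ and not to $m_1$, and $a_2\in V_2$ adjacent to $b_2$. Both lie in $L$, so $a_1\in L_0$ and $b_2\in R_0$. Hence $a_1b_2$ is an edge, although $a_1\notin N_1$, a contradiction. If both are $R$, argue in the same way with $L$ and $R$ exchanged.

So every automorphism of $J$ preserves $\{V_1,V_2\}$. A vertex of $N_1$ has neighbors on the other side, a vertex of $V_1\setminus N_1$ has none, and no automorphism moves one to the other.

The obstruction is now precise: one split is a landmark from which vertices can be distinguished. To remove it, we glue along infinitely many splits, arranged so that every vertex sees the same pattern of splits around it. This forces an infinite tree of pieces. To get many graphs, we let the pattern of the tree depend on a set $S$ in such a way that the splits reveal it.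

## Trees of colored Rado graphs

Fix $S\subseteq\mathbb N$. Pieces will have a type $i\in\mathbb N$. Vertices of the final graph live only in pieces of type $0$, and the type will turn out to be the distance in the tree to the nearest piece containing vertices. The colors are
$$C_0=\{\text{real},\text{up}\},\qquad C_i=\{\text{down},\text{up}\}\ (i\ge1),$$
and for each $i\in S$ the color *level* is added to $C_i$.

**Definition ($S$-tree).** An $S$-tree $\mathcal T$ consists of a countable set of *nodes*; a *type* $\tau(t)\in\mathbb N$ for each node $t$; for each node $t$ a $C_{\tau(t)}$-generic graph $H_t$, called its *bag*, where the bags have pairwise disjoint vertex sets and their vertices are called *darts*; and a fixed-point-free involution $x\mapsto\bar x$ on the darts that are not real, such that: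

- up darts at nodes of type $i$ are matched with down darts at nodes of type $i+1$ and vice versa, and level darts are matched with level darts at nodes of the same type;
- the multigraph $T$ with the nodes as vertices and one edge for each pair $\{x,\bar x\}$, joining the nodes of $x$ and $\bar x$, is a tree (connected, without loops, multiple edges or cycles);
- there is a node of type $0$.

Real darts occur exactly at nodes of type $0$. Following up darts from a node of type $0$ shows that nodes of every type occur. For $S=\emptyset$, a node of type $0$ has infinitely many real darts and infinitely many up darts, each leading to a node of type $1$; a node of type $1$ has infinitely many neighbors of type $0$ and infinitely many of type $2$; and so on. For $S=\{0\}$ each node of type $0$ has, in addition, infinitely many neighbors of type $0$.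

*Existence.* Start with one node of type $0$. In $\omega$ rounds, for each non-real dart that is still unmatched, attach a new node of the required type with a fresh generic bag, and match the dart with some dart of the required color in it.

**Lemma 8.** Let $\mathcal T,\mathcal T'$ be $S$-trees and let $x\in H_t$, $x'\in H'_{t'}$ be darts of the same color at nodes of the same type. Then there is an isomorphism $\mathcal T\to\mathcal T'$ (a bijection of the darts that respects bags, types, colors, adjacency in bags and the involution) mapping $x$ to $x'$.

*Proof.* By Lemma 4 there is a color-preserving isomorphism $H_t\to H'_{t'}$ with $x\mapsto x'$. We proceed outward by the distance from $t$ in $T$. If a bag has been mapped and $y\mapsto y'$ for a non-real dart $y$ of it whose edge leads away from $t$, then $\bar y$ and $\bar y'$ have the same color and lie at nodes of the same type, since color and type at one end of an edge determine those at the other end. So Lemma 4 gives an isomorphism from the bag of $\bar y$ to the bag of $\bar y'$ with $\bar y\mapsto\bar y'$. Since $T$ is a tree, each node is reached once; since $T'$ is a tree and all darts of a reached bag are used, every node of $\mathcal T'$ is reached exactly once. $\square$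

**Definition (the graph $G(\mathcal T)$).** The vertices are the real darts. For distinct real $x,y$ let $t_0,\dots,t_m$ be the path in $T$ from the node of $x$ to the node of $y$. Put $e_0^-=x$ and $e_m^+=y$. For $0\le j<m$ let $e_j^+\in H_{t_j}$ and $e_{j+1}^-=\overline{e_j^+}\in H_{t_{j+1}}$ be the two darts of the edge $t_jt_{j+1}$. Then
$$xy\in E(G)\iff e_j^-e_j^+\in E(H_{t_j})\ \text{ for all } 0\le j\le m.$$

At each node of the path, $e_j^-$ is the entry dart and $e_j^+$ the exit dart, and the rule asks that entry and exit be adjacent in each bag. They are always distinct, since they are $x,y$ themselves, or one is real and the other is not, or they belong to different edges of $T$. The rule is symmetric in $x$ and $y$. If $x,y$ are in the same bag, they are adjacent in $G$ if and only if they are adjacent there. If their nodes are joined by an edge with darts $p,\bar p$, where $p$ is at the node of $x$, the rule reads $x\sim p$ and $\bar p\sim y$, which is the gluing rule of $J$.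

Isomorphic $S$-trees give isomorphic graphs. By Lemma 8, applied to two nodes of type $0$ and real darts there, $G_S:=G(\mathcal T)$ is well defined up to isomorphism. Applied with $\mathcal T'=\mathcal T$ and two real darts, the same lemma shows that $G_S$ is **vertex-transitive**. From now on $\mathcal T$ is a fixed $S$-tree and $G=G(\mathcal T)$.

## What lies behind a dart

**Definition ($B(x)$ and $A(x)$).** For a real dart $x$ put $B(x)=A(x)=\{x\}$. For a non-real dart $x\in H_t$ with $\bar x\in H_{t'}$, let $B(x)$ be the set of real darts in the component of $T-tt'$ containing $t'$: the vertices *behind* $x$. Let $A(x)\subseteq B(x)$ be the set of those $y\in B(x)$ such that along the path $t'=s_0,\dots,s_m$ to the node $s_m$ of $y$, entry and exit darts are adjacent in each bag, where the first entry dart is $\bar x$ and the last exit dart is $y$: the vertices *accessible* through $x$.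

In the graph $J$, the vertices behind the marker $m_1$ are $V_2$, and those accessible through it are $N_2$. For each node $t$ the sets $B(x)$, $x\in H_t$, partition $V(G)$: a real dart is in $H_t$ itself or lies in exactly one component of $T-t$. We need five properties.

**(1)** For distinct $x,x'\in H_t$, $y\in B(x)$ and $y'\in B(x')$: $yy'\in E(G)$ if and only if $y\in A(x)$, $y'\in A(x')$ and $xx'\in E(H_t)$. Indeed, the path from the node of $y$ to that of $y'$ passes through $t$, using the darts $x$ and $x'$ there. The conditions before $t$ say $y\in A(x)$, those after $t$ say $y'\in A(x')$.

**(2)** For $x$ non-real with $\bar x\in H_{t'}$: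
$$A(x)=\bigcup\{A(z): z\in H_{t'},\ z\bar x\in E(H_{t'})\}.$$
Indeed, each $y\in B(x)$ lies in $B(z)$ for a unique $z\in H_{t'}$, $z\neq\bar x$, and $y\in A(x)$ means $z\bar x\in E(H_{t'})$ and $y\in A(z)$.

**(3)** For $x$ non-real, $y\in B(x)$ and $y'\in B(\bar x)$: $yy'\in E(G)$ if and only if $y\in A(x)$ and $y'\in A(\bar x)$. Cut the path between them at the edge of $x$.

**(4)** $A(x)$ is infinite for every non-real $x$. We use induction on the type $i$ of the node of $\bar x$. If $i=0$, infinitely many real darts $z$ are adjacent to $\bar x$, and (2) applies with $A(z)=\{z\}$. If $i\ge1$, take a down dart $z$ adjacent to $\bar x$. By (2) $A(z)\subseteq A(x)$, and $\bar z$ is at a node of type $i-1$, so $A(z)$ is infinite by induction.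

In particular $A(x)\ne\emptyset$ for every dart $x$, and $V(G)$ is countably infinite.

**(5)** If we choose $\rho(x)\in A(x)$ for each $x\in H_t$, then $x\mapsto\rho(x)$ is an isomorphism from $H_t$ to the subgraph of $G$ induced on the chosen vertices, by (1). So $G$ contains an induced Rado graph, and hence **every countable graph as an induced subgraph**.

**Lemma 9.** $G$ is connected.

*Proof.* Let $x\ne y$ be real, with path and darts as in the definition of $G(\mathcal T)$. We travel along the path and show by induction on $j$ that $x$ is joined by a path of $G$ to every vertex of $A(e_j^+)$. For $j=m$ this gives $y$, as $A(e_m^+)=\{y\}$.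

Choose $z\in H_{t_j}$ adjacent to both $e_j^-$ and $e_j^+$, and choose $y'\in A(z)$. By (1), $y'$ is adjacent in $G$ to all of $A(e_j^+)$, so it is enough to join $x$ to $y'$. If $j=0$, then $y'$ is adjacent to $x=e_0^-$ by (1). If $j\ge1$, then $z$ is adjacent to $e_j^-=\overline{e_{j-1}^+}$, so $y'\in A(e_{j-1}^+)$ by (2), and $y'$ is joined to $x$ by induction. $\square$

## Local complementation acts bag by bag

**Lemma 10.** $G$ is invariant under local complementation.

*Proof.* Let $v$ be a vertex of $G$, at node $s$. As for $J$, we complement each bag at the dart through which it sees $v$, provided $v$ is accessible through it.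

**Step 1: the new tree.** For each node $t$ let $v_t\in H_t$ be the dart with $v\in B(v_t)$; in particular $v_s=v$. Put $H'_t=(H_t)_{v_t}$ if $v\in A(v_t)$, and $H'_t=H_t$ otherwise. Keep colors, types and the involution. By Lemma 5 this is again an $S$-tree $\mathcal T'$, with the same real darts. We claim that $G(\mathcal T')=G_v$. Once this is shown, Lemma 8 gives $G_v=G(\mathcal T')\cong G$.

Note that the edges at $v_t$ are the same in $H_t$ and $H'_t$. Let $x\ne y$ be real, with path $t_0,\dots,t_m$ and darts $e_j^\pm$ as before.

**Step 2: pairs containing $v$ do not change.** If $x=v$, then $v_{t_j}=e_j^-$ for all $j$, since $v$ lies behind the entry dart at each node of the path. So the adjacency of $e_j^-$ and $e_j^+$ is the same in $H_{t_j}$ and $H'_{t_j}$, and so is that of $v$ and $y$ in $G(\mathcal T)$ and $G(\mathcal T')$, as it should be. If $y=v$, use $v_{t_j}=e_j^+$.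

**Step 3: only one bag on the path matters for the other pairs.** Let $v\ne x,y$, and let $t_k$ be the node of the path closest to $s$ in $T$. For $j<k$ we have $v_{t_j}=e_j^+$, and for $j>k$ we have $v_{t_j}=e_j^-$. So the adjacency of $e_j^-,e_j^+$ is unchanged for $j\ne k$. At $t_k$ the dart $v_{t_k}$ is neither $e_k^-$ nor $e_k^+$: if $s\neq t_k$, it belongs to an edge of $T$ leaving the path, and if $s=t_k$, it is $v$, which is real and different from $x$ and $y$. Hence the adjacency of $x,y$ differs in $G(\mathcal T)$ and $G(\mathcal T')$ if and only if

- (i) $e_j^-e_j^+\in E(H_{t_j})$ for all $j\ne k$;
- (ii) $v\in A(v_{t_k})$;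
- (iii) $e_k^-$ and $e_k^+$ are both in $N_{H_{t_k}}(v_{t_k})$.

Here (ii) and (iii) say that the adjacency at $t_k$ is flipped, and (i) says that this flip decides the adjacency of $x$ and $y$.

**Step 4: these conditions say $x,y\in N_G(v)$.** We have $x\in B(e_k^-)$ and $v\in B(v_{t_k})$. By (1) at $t_k$, $x\in N_G(v)$ if and only if $v\in A(v_{t_k})$, $v_{t_k}e_k^-\in E(H_{t_k})$ and $x\in A(e_k^-)$. The last condition says that $e_j^-e_j^+\in E(H_{t_j})$ for all $j<k$ (it is empty if $k=0$, when $e_0^-=x$). Symmetrically for $y$, with $e_k^+$ and $j>k$. So $x,y\in N_G(v)$ holds if and only if (i), (ii), (iii) hold.

Thus exactly the pairs inside $N_G(v)$ are flipped, that is, $G(\mathcal T')=G_v$. $\square$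

So every $G_S$ is a connected, countably infinite, vertex-transitive, invariant graph. It remains to tell these graphs apart, and for this we recover the tree from the graph.

## The splits of $G$ are the edges of the tree

**Lemma 11.** The splits of $G$ are exactly the bipartitions $\{B(x),B(\bar x)\}$, where $x$ is a non-real dart. Distinct edges of $T$ give distinct splits.

*Proof.* The two sides of $\{B(x),B(\bar x)\}$ partition $V(G)$, they are infinite by (4), and the edges between them are exactly $A(x)\times A(\bar x)$ by (3). So each edge of $T$ gives a split.

**Distinctness.** Let $e\ne f$ be edges of $T$. Then $T-e-f$ has a middle component, with set $Q$ of real darts, and two outer ones, with sets $P$ (beyond $e$) and $W$ (beyond $f$), which are non-empty by (4). The two splits are $\{P,Q\cup W\}$ and $\{P\cup Q,W\}$. The end of $e$ in the middle component has infinitely many darts. At most two of them belong to $e$ or lead to or toward $f$, and any other dart $z$ there satisfies $\emptyset\ne B(z)\subseteq Q$. So $Q\ne\emptyset$; hence $P\ne P\cup Q$, and $P\ne W$ because these sets are disjoint and non-empty. The splits differ.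

Now let $\{L,R\}$ be any split, the edges between $L$ and $R$ being exactly the pairs in $L_0\times R_0$. We argue as for $J$: first find a majority side for each bag, then look for an edge of $T$ where the majority changes.

**Step 1: each bag has a majority side.** *For every node $t$ there is a unique $\mu(t)\in\{L,R\}$ such that $A(x)\subseteq\mu(t)$ for all but at most one dart $x\in H_t$.* A dart violating the inclusion will be called *exceptional* at $t$.

Choose $\rho(x)\in A(x)$ for all $x\in H_t$. By (5) the chosen vertices induce a copy of $H_t$, and the restricted bipartition is simple, so by Lemma 6 it is not a split: one side $\mu$ contains all but at most one of the chosen vertices. Suppose that two darts $x\ne y$ of $H_t$ had $A(x),A(y)\not\subseteq\mu$. Re-choose $\rho(x),\rho(y)\notin\mu$. Now at least two chosen vertices lie outside $\mu$ and infinitely many lie in $\mu$, contradicting Lemma 6. If both sides had the stated property, then all but at most two of the infinitely many darts $x$ would satisfy $A(x)\subseteq L\cap R=\emptyset$, which is impossible.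

**Step 2: the majority side is not constant.** Suppose $\mu(t)=R$ for all $t$; the other case is the same with $L$ and $R$ exchanged. Let $v\ne v'$ be in $L$, at nodes $s,s'$. Since $A(v)=\{v\}\not\subseteq R$, the dart $v$ is exceptional at $s$. Likewise $v'$ is exceptional at $s'$, so $s\ne s'$. Let $p\in H_s$ be the dart with $v'\in B(p)$, and let $z\in H_s$ be a real dart adjacent to $v$ and not to $p$, with $z\neq p$. It exists because $s$ has a real dart, so real is one of its colors. As $z$ is not exceptional, $z\in R$. The edge $vz$ shows $v\in L_0$ and $z\in R_0$. In the same way $v'$ is adjacent to some real dart of $H_{s'}$, which lies in $R$, so $v'\in L_0$. Hence $zv'\in E(G)$. But $v'\in B(p)$ and $zp\notin E(H_s)$, contradicting (1).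

**Step 3: an edge where the majority changes.** By Step 2 and since $T$ is connected, there is an edge $tt'$ of $T$ with $\mu(t)=L$ and $\mu(t')=R$. Let $x\in H_t$ and $\bar x\in H_{t'}$ be its darts. *Then*
$$\emptyset\ne A(\bar x)\subseteq L\cap L_0\qquad\text{and}\qquad\emptyset\ne A(x)\subseteq R\cap R_0.$$
(Keep in mind that $x$ sits on the $t$-side but $A(x)$ lies on the $t'$-side.) By (2), $A(x)$ contains $A(z)$ for infinitely many $z\in H_{t'}$, and all but at most one of these are subsets of $R$. So $A(x)$ meets $R$, and $x$ is the exceptional dart at $t$. Similarly $\bar x$ is the exceptional dart at $t'$. By (2), $A(\bar x)$ is a union of sets $A(z)$ with $z\in H_t\setminus\{x\}$, none of them exceptional, so $A(\bar x)\subseteq L$. Similarly $A(x)\subseteq R$. By (3) all pairs in $A(\bar x)\times A(x)$ are edges, and both sets are non-empty, which gives the claim. The same holds for every edge of $T$ whose ends have different majority sides.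

**Step 4: the split is the one given by this edge.** *We show $B(x)\subseteq R$.* Suppose $q\in L\cap B(x)$, at node $s$; then $s$ is on the $t'$-side of the edge $tt'$.

*First case: $\mu(s)=R$.* Then $q$ is exceptional at $s$. Let $p\in H_s$ be the dart with $B(\bar x)\subseteq B(p)$, that is, the one leading back to $t$; it is non-real, and it equals $\bar x$ if $s=t'$. Choose a real $z\in H_s$ adjacent to $q$ and not to $p$. It is not exceptional, so $z\in R$. The edge $qz$ shows $q\in L_0$ and $z\in R_0$. So $z$ is adjacent to all of $A(\bar x)\subseteq L_0$. But $\emptyset\neq A(\bar x)\subseteq B(p)$ and $zp\notin E(H_s)$, contradicting (1).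

*Second case: $\mu(s)=L$.* Since $\mu(t')=R$, the path from $t'$ to $s$ has an edge $t_1t_2$, with $t_1$ nearer to $t'$, such that $\mu(t_1)=R$ and $\mu(t_2)=L$. Let $y\in H_{t_1}$ and $\bar y\in H_{t_2}$ be its darts. Step 3 applied to this edge, with $t_2,\bar y$ in the roles of $t,x$, gives $A(\bar y)\subseteq R_0$. Let $w\in H_{t_1}$ be the dart with $B(\bar x)\subseteq B(w)$. It leads back to $t$, so $w\ne y$. Choose $w'\in H_{t_1}\setminus\{w\}$ adjacent to $y$ and not to $w$. By (2), applied to $\bar y$, we get $\emptyset\ne A(w')\subseteq A(\bar y)\subseteq R_0$. So all vertices of $A(w')$ are adjacent to all vertices of $A(\bar x)\subseteq L_0$. But $\emptyset\ne A(\bar x)\subseteq B(w)$ and $ww'\notin E(H_{t_1})$, contradicting (1).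

So $B(x)\subseteq R$. The situation is symmetric under exchanging $(t,x,L,L_0)$ with $(t',\bar x,R,R_0)$, so $B(\bar x)\subseteq L$ as well. As $B(x)$ and $B(\bar x)$ partition $V(G)$, we conclude $\{L,R\}=\{B(\bar x),B(x)\}$. $\square$

## Reading the set $S$ off the nested splits

Each edge of $T$ joins nodes of types $i$ and $i+1$, or two nodes of type $i$; the latter occurs if and only if $i\in S$, since nodes of every type exist. So it is enough to read the types of the two ends of an edge from its split.

Let $\{P,P'\}$ be a split of $G$, coming from the edge $e$ of $T$. Let $T_P$ be the component of $T-e$ whose set of real darts is $P$, and let $t_P$ be the end of $e$ in $T_P$. For $v\in P$ let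
$$n(v,P)=\#\{C:\ \{C,V(G)\setminus C\}\text{ is a split and }v\in C\subsetneq P\},\qquad\delta(P)=\min_{v\in P}n(v,P).$$
These quantities are defined from the graph $G$ alone. They count how many splits separate $v$ from the far side inside $P$. For example, if $t_P$ has type $0$ and $v$ is a real dart at $t_P$, we shall see that $n(v,P)=0$, so $\delta(P)=0$.

**Lemma 12.** $n(v,P)$ is the distance in $T$ from the node of $v$ to $t_P$, and $\delta(P)=\tau(t_P)$.

*Proof.* **Step 1: which $C$ are counted.** By Lemma 11 a set $C$ as in the definition is a side of the split of a unique edge $g$, and $g\ne e$, since the sides $P,P'$ of $e$ are not proper non-empty subsets of $P$. If $g\notin T_P$, then one side of $g$ contains $P$, and the other is non-empty and disjoint from $P$, so neither is counted. If $g\in T_P$, then one side of $g$ contains $P'$ and is not a subset of $P$. The other side consists of the real darts in the component of $T-g$ not containing $e$. It is a subset of $P$, and a proper one because $g$ and $e$ give distinct splits. It contains $v$ if and only if $g$ lies on the path from the node of $v$ to $t_P$. So the counted sets $C$ correspond to the edges of this path, and different edges give different sets by Lemma 11.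

**Step 2: the minimum.** By Step 1, $\delta(P)$ is the least distance from $t_P$ to a node of type $0$ in $T_P$. Types of adjacent nodes differ by at most $1$, so $\delta(P)\ge\tau(t_P)$. If $\tau(t_P)=0$, equality is clear. If $\tau(t_P)\ge1$, leave $t_P$ along a down dart not belonging to $e$. This enters a node of type one less through an up dart. Continue along down darts until type $0$ is reached. Since we always enter through an up dart and leave through a down dart, the path never backtracks; it stays in $T_P$ and has length $\tau(t_P)$. $\square$

*Proof of Theorem 2.* By Lemma 12 and the remark on the types of the ends of edges,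
$$S=\{\,i:\ G_S\text{ has a split }\{P,P'\}\text{ with }\delta(P)=\delta(P')=i\,\}.$$
The right-hand side depends only on the isomorphism type of $G_S$. So $G_S\not\cong G_{S'}$ for $S\ne S'$.

The graph $G_S$ has splits, and the Rado graph has none by Lemma 6, so $G_S$ is not the Rado graph. By (5) it contains every countable graph as an induced subgraph; by Lemma 7, $\mathcal C_{\mathbb Q}$ omits a finite one, so $G_S\not\cong\mathcal C_{\mathbb Q}$. Each $G_S$ is countably infinite, vertex-transitive, connected (Lemma 9) and invariant (Lemma 10). There are $2^{\aleph_0}$ sets $S$. Conversely, a countably infinite graph is isomorphic to one with vertex set $\mathbb N$, and there are only $2^{\aleph_0}$ of those. $\square$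

This answers all four questions with yes. Every graph found so far contains all finite graphs. Theorem 3 gives one that does not, and that resembles $\mathcal C_{\mathbb Q}$ much more closely.

## Crossing chords with all endpoints distinct

**Definition (generic diagram).** A generic diagram is a countable set $D\subset\mathbb S^1$ with a fixed-point-free involution, whose orbits are called chords, such that for any disjoint non-empty open arcs $I,J$ some chord has one end in $I$ and the other in $J$. Its graph has the chords as vertices, adjacent if and only if they cross.

All endpoints are distinct here, and two chords cross if and only if the ends of one lie in different arcs determined by the ends of the other. To get a generic diagram, run through the countably many pairs of disjoint open arcs with rational endpoints. At each step add a chord from one arc to the other with two new endpoints; only finitely many points have been used so far. Any two disjoint non-empty open arcs contain such rational arcs.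

*Proof of Theorem 3.* **Step 1: uniqueness and transitivity.** *Given chords $\{p,q\}$ and $\{p',q'\}$ of generic diagrams $D$ and $D'$, there is a bijection $D\to D'$ preserving the cyclic orientation and the involution, with $p\mapsto p'$ and $q\mapsto q'$.* We go back and forth, starting with $p\mapsto p'$, $q\mapsto q'$. Suppose a partial isomorphism is defined on a finite involution-closed set $F\supseteq\{p,q\}$, with image $F'$, and let $\{x,y\}$ be a new chord of $D$. The gaps of $F$, that is, the open arcs between consecutive points, correspond to those of $F'$. If $x$ and $y$ lie in different gaps, take a chord of $D'$ joining the two corresponding gaps, and map $x,y$ to its ends accordingly. If they lie in the same gap, with $x$ before $y$ counterclockwise, cut the corresponding gap at one of its points into two open arcs, take a chord of $D'$ joining them, and map $x$ to its end in the first arc and $y$ to its end in the second. The backward steps are the same.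

Such a bijection preserves crossing. So the graph of a generic diagram is unique up to isomorphism; call it $\Gamma$. Taking $D'=D$ shows that it is vertex-transitive. It is countably infinite, since $D$ meets every open arc.

**Step 2: connectedness.** If two chords do not cross, their ends can be named in cyclic order $x_1,x_2,y_1,y_2$, one chord being $\{x_1,x_2\}$ and the other $\{y_1,y_2\}$. A chord from the arc $(x_1,x_2)$ to the arc $(y_1,y_2)$ crosses both.

**Step 3: invariance.** The idea is to reverse one side of a chord. Let $c=\{p,q\}$ be a chord, and let $\alpha,\beta$ be the two open arcs of $\mathbb S^1\setminus\{p,q\}$. Let $\sigma$ be the identity on $\alpha\cup\{p,q\}$ and an orientation-reversing self-homeomorphism of $\beta$ on $\beta$. It is a bijection of $\mathbb S^1$; transport the diagram by $\sigma$. A chord crosses $c$ if and only if it has one end in $\alpha$ and one in $\beta$, so chords cross $c$ before if and only if they do after. Now let $x,y\ne c$ be distinct chords.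

Suppose both cross $c$, with ends $a_x,a_y\in\alpha$ and $b_x,b_y\in\beta$. Go around the circle counterclockwise, first through $\alpha$ and then through $\beta$, and let $a_x$ come before $a_y$. Then $x$ and $y$ cross if and only if $b_x$ comes before $b_y$. Reversing $\beta$ exchanges the order of $b_x$ and $b_y$ and toggles whether the chords cross.

Suppose that one of them, say $x$, does not cross $c$. If both ends of $x$ lie in $\beta$, then $x$ crosses $y$ if and only if exactly one end of $y$ lies in the subarc of $\beta$ between the ends of $x$. The map $\sigma$ carries this subarc to the subarc of $\beta$ between the images of the ends of $x$, so this is preserved. If both ends of $x$ lie in $\alpha$, the same argument works with the subarc of $\alpha$, which $\sigma$ fixes. The same applies with $x$ and $y$ exchanged.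

So the graph of the new diagram is $\Gamma_c$. The new diagram is generic: given disjoint non-empty open arcs $I,J$, shrink them so that each lies in $\alpha$ or in $\beta$. Their preimages under $\sigma$ are disjoint non-empty open arcs, and the image of a chord joining those joins $I$ and $J$. By Step 1, $\Gamma_c\cong\Gamma$.

**Step 4: $\Gamma$ is not the Rado graph and not any $G_S$.** By Lemma 7, $\Gamma$ omits some finite graph as an induced subgraph, while the Rado graph and all $G_S$ contain every finite graph.

**Step 5: $\Gamma$ is not $\mathcal C_{\mathbb Q}$.** We separate the two by the way triangles behave. In $\Gamma$, *for any three pairwise adjacent vertices $x,y,z$ there is a vertex adjacent to $x$ but to neither $y$ nor $z$.* The three chords have six distinct endpoints, which cut the circle into six gaps. Take a chord joining the two gaps next to one end of $x$. One of the two arcs between its ends contains that end of $x$ and no other of the six points, so it crosses $x$ but neither $y$ nor $z$.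

In $\mathcal C_{\mathbb Q}$ this fails. Take distinct rational points $a,b,c$ and the pairwise adjacent chords $ab,bc,ca$. Let $h\ne ab$ be a chord meeting $ab$; we show that it is adjacent to $bc$ or to $ca$. If $h=bc$, it is adjacent to $ca$, and if $h=ca$, it is adjacent to $bc$. Let $h$ be different from both. If $h$ has $a$ as an endpoint, it meets $ca$; if it has $b$ as an endpoint, it meets $bc$. Otherwise one end of $h$ lies in the open arc from $a$ to $b$ avoiding $c$, and the other end is $c$, or lies in the open arc between $b$ and $c$ avoiding $a$, or in the open arc between $c$ and $a$ avoiding $b$. In the first case $h$ meets $bc$ at $c$. In the second its ends are separated by $b$ and $c$, so it crosses $bc$. In the third its ends are separated by $c$ and $a$, so it crosses $ca$. Thus no vertex is adjacent to $ab$ but to neither $bc$ nor $ca$, and $\Gamma\not\cong\mathcal C_{\mathbb Q}$. $\square$
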